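\title{The semidefinite relaxation of phase synchronization\\ is not tight above the noise level $\sqrt{n/\log n}$}

\begin{abstract}
In phase synchronization one estimates $n$ unknown phases from their pairwise ratios, observed with complex Gaussian noise of level $\sigma$. The semidefinite relaxation of the maximum likelihood problem is known to be tight with high probability when $\sigma\le c_0\sqrt{n/\log n}$. We prove that this condition is necessary up to the constant: for $\sigma\ge 35\sqrt{n/\log n}$ the relaxation is tight with probability at most $Cn^{-1/2}$. Moreover, for $\sigma\ge C_1\sqrt{n/\log n}$, with probability at least $1-e^{-\sqrt n}$, both the normalized gap between the two optimal values and the normalized squared distance between the two solutions are at least $\exp(-C_2(1+n/\sigma^2))$, which matches the known upper bound on the distance up to the constant in the exponent. The proof writes the law of the data in coordinates attached to the maximum likelihood estimator, where the density is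 explicit, and moves single rows of the data across the boundary of the region of tightness.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The model and the two estimators}
Let $\mathbb C_1=\{x\in\mathbb C:|x|=1\}$ and let $z^*\in\mathbb C_1^n$ be an unknown vector of phases. For $1\le j<k\le n$ we observe
\[
Y_{jk}=z_j^*\overline{z_k^*}+\sigma W_{jk},
\]
where $\sigma>0$ is the noise level and the $W_{jk}$ are independent standard complex Gaussian variables (real and imaginary parts independent $N(0,1/2)$). Setting $Y_{jj}=1$, $W_{jj}=0$, $Y_{kj}=\overline{Y_{jk}}$ and $W_{kj}=\overline{W_{jk}}$, we obtain a Hermitian matrix $Y=z^*(z^*)^{\mathrm H}+\sigma W$ off and on the diagonal. We write $\langle A,B\rangle=\operatorname{Tr}(A^{\mathrm H}B)$, which is real for Hermitian $A,B$.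

The likelihood of a candidate $z\in\mathbb C_1^n$ is proportional to $\exp(-\sigma^{-2}\sum_{j<k}|Y_{jk}-z_j\bar z_k|^2)$, and $|z_j\bar z_k|=1$, so a \emph{maximum likelihood estimator} (MLE) is a maximizer $\hat z$ of $\langle Y,zz^{\mathrm H}\rangle$ over $\mathbb C_1^n$. It is determined at best up to a global phase, on which $\hat z\hat z^{\mathrm H}$ does not depend. The matrices $zz^{\mathrm H}$ are the rank-one elements of the compact convex set
\[
\mathcal Z=\{Z\in\mathbb C^{n\times n}: Z=Z^{\mathrm H}\succeq0,\ Z_{jj}=1\text{ for all }j\},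
\]
and the \emph{semidefinite relaxation} (SDP) drops the rank condition: it maximizes $\langle Y,Z\rangle$ over $\mathcal Z$. The SDP is \emph{tight} if it has a unique maximizer and this maximizer equals $\hat z\hat z^{\mathrm H}$ for an MLE $\hat z$; the convex program then solves the nonconvex one. Two quantities measure the failure of tightness, the gap between the optimal values and the mean squared entrywise distance between the solutions:
\[
\operatorname{gap}=\max_{Z\in\mathcal Z}\langle Y,Z\rangle-\max_{z\in\mathbb C_1^n}\langle Y,zz^{\mathrm H}\rangle,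
\qquad
D_n=\inf\, n^{-2}\|\hat Z-\hat z\hat z^{\mathrm H}\|_{\mathrm F}^2,
\]
the infimum being over all SDP maximizers $\hat Z$ and all MLEs $\hat z$. Both vanish when the SDP is tight. For $n=2$ the entry $Z_{12}$ ranges over the closed unit disc and $\langle Y,Z\rangle=2+2\operatorname{Re}(\overline{Y_{12}}Z_{12})$ has the unique maximizer $Z_{12}=Y_{12}/|Y_{12}|$, which gives a rank-one matrix; so the SDP is almost surely tight at every noise level. For large $n$ the answer depends on $\sigma$.

Let $n\to\infty$ and $\sigma=\sigma_n$; ``with high probability'' means with probability tending to $1$, uniformly in $z^*$. Two facts are known, and we use them only for comparison.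
\begin{itemize}
\item[(i)] There is $c_0>0$ such that the SDP is tight with high probability if $\sigma_n\le c_0\sqrt{n/\log n}$.
\item[(ii)] There are $c,C_0>0$ such that, in the regime $\sigma_n\gtrsim\sqrt{n/\log n}$ with $n/\sigma_n^2\ge C_0$, with high probability $D_n\le\exp(-cn/\sigma_n^2)$.
\end{itemize}
Neither says that tightness ever fails. Zhang~\cite{Zhang} poses the problem of proving that the SDP fails to be tight when $\sigma$ exceeds a certain threshold, or of establishing a lower bound on the discrepancy $D_n$. In precise form: is it true that for every sequence with $\sigma_n/\sqrt{n/\log n}\to\infty$ the SDP is not tight with high probability?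

\subsection*{Results}
The answer is yes, in the strong form that the probability of tightness tends to zero.

\begin{theorem}\label{thm:tight}
There is an absolute constant $C$ such that for all $n\ge2$, all $\sigma\ge35\sqrt{n/\log n}$ and all $z^*\in\mathbb C_1^n$,
\[
\mathbb P(\text{the SDP is tight})\le Cn^{-1/2}.
\]
\end{theorem}

\begin{theorem}\label{thm:gap}
There are absolute constants $C_1,C_2,n_0$ such that for all $n\ge n_0$, all $\sigma\ge C_1\sqrt{n/\log n}$ and all $z^*\in\mathbb C_1^n$, with probability at least $1-e^{-\sqrt n}$,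
\[
\operatorname{gap}\ \ge\ n^2e^{-C_2(1+n/\sigma^2)}
\qquad\text{and}\qquad
D_n\ \ge\ e^{-C_2(1+n/\sigma^2)}.
\]
\end{theorem}

Theorem~\ref{thm:tight} and (i) show that the threshold for tightness is exactly of order $\sqrt{n/\log n}$. When $n/\sigma^2\ge C_0$, Theorem~\ref{thm:gap} shows that (ii) is sharp up to the constant in the exponent, and when $\sigma\gtrsim\sqrt n$ it bounds $D_n$ below by a positive constant. We do not determine the sharp constant in the threshold, nor the sharp constant in the exponent of $D_n$.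

\subsection*{Why this scale}
Suppose an oracle reveals all phases except $z_j^*$. The likelihood is then maximized by the phase of $h_j=\sum_{k\ne j}Y_{jk}z_k^*$, and $\overline{z_j^*}h_j=(n-1)+\sigma\sqrt{n-1}\,\gamma$ with $\gamma$ standard complex Gaussian. Noise cancels the signal in row $j$, in the sense that $\operatorname{Re}(\overline{z_j^*}h_j)<0$, with probability $\mathbb P\big(N(0,1)>\sqrt{2(n-1)}/\sigma\big)=e^{-(1+o(1))n/\sigma^2}$ as $n/\sigma^2\to\infty$. The expected number of such rows, $ne^{-(1+o(1))n/\sigma^2}$, passes from small to large at $\sigma\asymp\sqrt{n/\log n}$. If a bad row spoils tightness, one guesses both theorems: a threshold of this order, and above it a fraction $e^{-O(n/\sigma^2)}$ of rows that contribute to $D_n$.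

The guess does not turn into a proof directly. Tightness is decided at the MLE, not at $z^*$; the MLE is an implicit function of all the data, and at the MLE the analogues of the numbers $\overline{z_j^*}h_j$ are automatically nonnegative. We therefore never try to locate the MLE. We use it as a coordinate instead. Section~\ref{sec:cert} reduces tightness to the positivity of a matrix $L$, and Section~\ref{sec:examples} shows the method on two small examples and lists what the general proof needs. Sections~\ref{sec:chart} and~\ref{sec:rigid} supply the two tools, Section~\ref{sec:onerow} proves Theorem~\ref{thm:tight}, and Sections~\ref{sec:manyrows} and~\ref{sec:gap} prove Theorem~\ref{thm:gap}.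

\section{Critical points and the certificate matrix}\label{sec:cert}

\subsection*{Notation and normalizations}
We write $|\cdot|$ for the Euclidean norm, $\|\cdot\|$ for the operator norm, $[n]=\{1,\dots,n\}$, $\mathbf 1$ for the all-ones vector, $D_z=\operatorname{diag}(z)$, and $Y_o$ for $Y$ with its diagonal set to zero. Let $\Pi=I-\frac1n\mathbf 1\mathbf 1^{\top}$ be the projection onto $\mathbf 1^\perp$ and $f_j=\Pi e_j$. Then $|f_j|^2=1-\frac1n$, $f_j^{\top}\psi=\psi_j$ for $\psi\perp\mathbf 1$, and
\begin{equation}\label{eq:f}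
\sum_{j}f_jf_j^{\top}=\Pi,\qquad \Big|\sum_jc_jf_j\Big|\le|c|\ \ (c\in\mathbb C^n),\qquad \Pi\operatorname{diag}(\theta)\Pi=\sum_j\theta_jf_jf_j^{\top}.
\end{equation}
If $M$ is Hermitian with $M\mathbf 1=0$, then $M=\Pi M\Pi$ and $M_{jk}=f_j^{\top}Mf_k$; we write $\det' M$ for the determinant of $M$ on $\mathbf 1^\perp$ and, if $M$ is positive definite there, $M^+$ for its inverse on $\mathbf 1^\perp$ extended by $M^+\mathbf 1=0$, so that $MM^+=\Pi$. The form $x^{\mathrm H}Mx$ does not see a global phase of $x$, so every $x\in\mathbb C_1^n$ may be rotated into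
\[
\mathcal X=\{x\in\mathbb C_1^n:\ \mathbf 1^{\mathrm H}x\text{ is real and nonnegative}\}.
\]

Replacing $Y$ by $D_{z^*}^{\mathrm H}YD_{z^*}$ replaces $z^*$ by $\mathbf 1$ and $W$ by $D_{z^*}^{\mathrm H}WD_{z^*}$, which has the law of $W$, and it changes neither tightness nor the gap nor $D_n$. \emph{We therefore assume $z^*=\mathbf 1$}; uniformity in $z^*$ is automatic. Put
\[
a=\frac{\sqrt n}{\sigma},\qquad B=n+8\sigma\sqrt n,\qquad Q=\frac{B}{\sigma\sqrt n}=a+8 .
\]
Here $a$ is the signal-to-noise ratio of one row, $B$ will bound $\|Y_o\|$, and $Q$ is $B$ measured in units of the standard deviation of a row sum of the noise. We use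
\begin{equation}\label{eq:scales}
B/\sigma^2=Qa,\qquad B^2/\sigma^2=Q^2n,\qquad n\le B,\qquad 8\le Q,\qquad Q^2\le128+2a^2 .
\end{equation}
\emph{Throughout the proofs $a^2\le\log n$ and $n$ exceeds a suitable absolute constant.} The first condition holds under the hypotheses of both theorems (we take $C_1\ge1$).

We use repeatedly the volume bound for nets: a subset of a ball of radius $r$ in $\mathbb R^m$ is covered by at most $(1+2r/\varepsilon)^m$ balls of radius $\varepsilon$ centered in the subset.

\begin{lemma}\label{lem:norm}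
The event $\mathcal E=\{\|W\|\le8\sqrt n\}$ satisfies $\mathbb P(\mathcal E^c)\le2e^{-3n}$, and $\|Y_o\|\le B$ on $\mathcal E$.
\end{lemma}

\begin{proof}
For a unit vector $x$, $x^{\mathrm H}Wx=2\sum_{j<k}\operatorname{Re}(\bar x_jW_{jk}x_k)$ is a centered real Gaussian of variance $2\sum_{j<k}|x_j|^2|x_k|^2\le1$. The unit sphere of $\mathbb C^n=\mathbb R^{2n}$ has a $\frac14$-net with at most $81^n$ points. If $|x^{\mathrm H}Wx|=\|W\|$ and $y$ is a net point within $\frac14$ of $x$, then $|x^{\mathrm H}Wx-y^{\mathrm H}Wy|\le\frac12\|W\|$, so $\|W\|\le2|y^{\mathrm H}Wy|$. Hence $\mathbb P(\mathcal E^c)\le81^n\cdot2e^{-8n}\le2e^{-3n}$. Finally $Y_o=\mathbf 1\mathbf 1^{\top}-I+\sigma W$ and $\|\mathbf 1\mathbf 1^{\top}-I\|\le n$.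
\end{proof}

\subsection*{The matrix $L$}
For $z\in\mathbb C_1^n$ rotate the data so that $z$ becomes $\mathbf 1$:
\[
A=D_z^{\mathrm H}Y_oD_z,\qquad A_{jk}=\bar z_jY_{jk}z_k=R_{jk}+i\alpha_{jk}\quad(j\neq k),
\]
with $R$ real symmetric, $\alpha$ real antisymmetric, both with zero diagonal. We call $z$ \emph{critical} if $\alpha\mathbf 1=0$, that is, if all row sums of $A$ are real. For critical $z$ put $\lambda_j=\sum_kA_{jk}=\bar z_j(Y_oz)_j$ and define the \emph{certificate matrix}
\[
L=\operatorname{diag}(\lambda)-A=\operatorname{Lap}(R)-i\alpha,\qquad \operatorname{Lap}(R):=\operatorname{diag}(R\mathbf 1)-R .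
\]
It is Hermitian, $L\mathbf 1=0$, $L_{jj}=\lambda_j$, and its entrywise real part is the weighted Laplacian $\operatorname{Re}L=\operatorname{Lap}(R)$. On $\mathcal E$,
\begin{equation}\label{eq:lambda}
\|A\|\le B,\qquad \sum_j\lambda_j^2=|Y_oz|^2\le B^2n,\qquad \sum_j\lambda_j=z^{\mathrm H}Y_oz\le Bn .
\end{equation}

We recall semidefinite duality in the form we need: for every Hermitian $N\times N$ matrix $C$,
\begin{equation}\label{eq:duality}
\max\{\langle C,Z\rangle:Z\succeq0,\ Z_{jj}=1\ \forall j\}=\min\Big\{\sum_jd_j:\ d\in\mathbb R^N,\ \operatorname{diag}(d)\succeq C\Big\},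
\end{equation}
and both extrema are attained, because the feasible set on the left is compact and contains the positive definite matrix $I$ (Slater's condition).

\begin{lemma}\label{lem:cert}
\begin{itemize}
\item[(a)] If $z$ is critical, then $\langle Y,zz^{\mathrm H}\rangle-\langle Y,D_zZD_z^{\mathrm H}\rangle=\langle L,Z\rangle$ for all $Z\in\mathcal Z$.
\item[(b)] A vector $z$ is an MLE if and only if it is critical and $x^{\mathrm H}Lx\ge0$ for all $x\in\mathcal X$. In that case $\lambda_j\ge0$ for all $j$.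
\item[(c)] If $z$ is an MLE, then $\operatorname{gap}=\max_{Z\in\mathcal Z}(-\langle L,Z\rangle)$, and there is $d\in\mathbb R^n$ with $L+\operatorname{diag}(d)\succeq0$ and $\sum_jd_j=\operatorname{gap}$. Moreover $\operatorname{gap}=0$ if and only if $L\succeq0$; in particular, if the SDP is tight, then $L\succeq0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The left side is $(n+\sum_j\lambda_j)-(n+\operatorname{Tr}(AZ))$, and this is $\langle L,Z\rangle$ because $Z_{jj}=1$.

(b) As a function of one coordinate $z_j$, the objective is a constant plus $2\operatorname{Re}(\bar z_jh_j)$ with $h=Y_oz$, where $h_j$ does not involve $z_j$. At an MLE, $\bar z_jh_j=|h_j|$, so $z$ is critical and $\lambda_j=|h_j|\ge0$. For critical $z$, (a) with $Z=xx^{\mathrm H}$ says that the objective at $z$ exceeds the objective at $D_zx$ by $x^{\mathrm H}Lx$.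

(c) Since $Z\mapsto D_zZD_z^{\mathrm H}$ maps $\mathcal Z$ onto itself, (a) gives the formula for the gap, and \eqref{eq:duality} with $C=-L$ gives $d$. If $L\succeq0$, then $\langle L,Z\rangle\ge0$ on $\mathcal Z$ and the gap is zero. Conversely, if the gap is zero, then $S=L+\operatorname{diag}(d)\succeq0$ has $\mathbf 1^{\top}S\mathbf 1=\sum_jd_j=0$, so $d=S\mathbf 1=0$.
\end{proof}

So everything depends on two conditions on one matrix: $z$ is an MLE when the form of $L$ is nonnegative on the torus $\mathbb C_1^n$, of real dimension $n$, and the gap vanishes when it is nonnegative on $\mathbb C^n$, of real dimension $2n$. Near $\mathbf 1$ the torus is tangent to $\mathbf 1+i\mathbb R^n$ and sees only the real part of $L$.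

\begin{lemma}\label{lem:lin}
Let $M$ be Hermitian with $M\mathbf 1=0$, let $\gamma\in\mathbb R$, and suppose $x^{\mathrm H}Mx\ge\gamma|x-\mathbf 1|^2$ for all $x\in\mathcal X$. Then $\operatorname{Re}M\succeq\gamma\Pi$.
\end{lemma}

\begin{proof}
Let $t\perp\mathbf 1$ be real and $x_k=e^{-i\vartheta}e^{i\eta t_k}$ with $\vartheta=\arg\sum_ke^{i\eta t_k}$, so $x\in\mathcal X$. As $\eta\to0$, $\sum_k\sin(\eta t_k)=O(\eta^3)$, so $\vartheta=O(\eta^3)$ and $x-\mathbf 1=i\eta t+O(\eta^2)$. Hence $x^{\mathrm H}Mx=(x-\mathbf 1)^{\mathrm H}M(x-\mathbf 1)=\eta^2t^{\top}(\operatorname{Re}M)t+O(\eta^3)$ and $|x-\mathbf 1|^2=\eta^2|t|^2+O(\eta^3)$. Let $\eta\to0$ and use $(\operatorname{Re}M)\mathbf 1=0$.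
\end{proof}

\begin{lemma}\label{lem:unique}
For Lebesgue-almost every $Y_o$ the MLE is unique up to a global phase.
\end{lemma}

\begin{proof}
The function $V(Y)=\max_z\langle Y,zz^{\mathrm H}\rangle$ is a maximum of affine functions of $Y_o$, hence convex, hence differentiable almost everywhere. If $z$ is an MLE at a point $Y$ of differentiability, then $V(\cdot)-\langle\cdot,zz^{\mathrm H}\rangle\ge0$ vanishes at $Y$, so the gradient of $V$ at $Y$ determines all products $z_j\bar z_k$.
\end{proof}

\section{The method on two small examples}\label{sec:examples}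

The proof bounds the probability of the region $\{L\succeq0\}$ by moving it, in $n$ different ways, to nearly disjoint regions of comparable probability. The first example shows the counting, the second shows why there is room to move.

\begin{example}[counting]\label{ex:count}
Let $\gamma_1,\dots,\gamma_n$ be independent $N(a,1)$ and $\mathcal T=\{\gamma_j\ge0\ \forall j\}$; this is the case of a diagonal matrix $L$ with independent entries. Push coordinate $j$ just across the boundary: let $\mathcal G_j=\{-1\le\gamma_j<0,\ \gamma_i\ge0\ \forall i\ne j\}$. Then $\mathbb P(\mathcal G_j)\ge p\,\mathbb P(\mathcal T)$ with $p=(2\pi)^{-1/2}e^{-(a+1)^2/2}\le\mathbb P(-1\le\gamma_j<0)$. The sets $\mathcal G_j$ are disjoint, since a point of $\mathcal G_j$ shows which coordinate was pushed. So $np\,\mathbb P(\mathcal T)\le1$, which forces $\mathbb P(\mathcal T)\to0$ when $a^2\le\log n$. Pushing the $k$ coordinates of a set $J$ gives $\binom nk$ disjoint sets of probability at least $p^k\mathbb P(\mathcal T)$, so $\mathbb P(\mathcal T)\le(k/np)^k\le e^{-k}$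 for $k\le np/e$.
\end{example}

In our problem the coordinate to be pushed is $\lambda_j$, by $L\mapsto L-\Delta f_jf_j^{\top}$, and the matrix $L$ is attached to the MLE. The push is meaningful only if $z$ remains the MLE after $L$ has left the positive semidefinite cone.

\begin{example}[room beyond the boundary]\label{ex:four}
Every Hermitian $L$ with $L\mathbf 1=0$ is the certificate matrix of the critical point $z=\mathbf 1$ for the data $Y_{jk}=-L_{jk}$ $(j\ne k)$. Take $n=4$, $\varpi=e^{2\pi i/3}$, $\psi=(0,1,\varpi,\varpi^2)^{\top}\perp\mathbf 1$ and $L=\Pi-\frac13\psi\psi^{\mathrm H}$, the orthogonal projection with kernel $\operatorname{span}(\mathbf 1,\psi)$. This $L$ is positive semidefinite and singular on $\mathbf 1^\perp$. We claim that nevertheless, for some $g>0$,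
\begin{equation}\label{eq:toy}
x^{\mathrm H}Lx\ge g|x-\mathbf 1|^2\qquad(x\in\mathcal X).
\end{equation}
Otherwise there are $x_m\in\mathcal X\setminus\{\mathbf 1\}$ with $x_m\to x$ and $u_m=(x_m-\mathbf 1)/|x_m-\mathbf 1|\to u$, where $Lu=0$. If $x\ne\mathbf 1$, then $x=c\mathbf 1+w\psi$; the first entry gives $|c|=1$, and averaging $|c+w\varpi^l|^2=1$ over $l=0,1,2$ gives $|c|^2+|w|^2=1$. So $w=0$ and $x=c\mathbf 1\in\mathcal X$, that is $x=\mathbf 1$, a contradiction. If $x=\mathbf 1$, then $\operatorname{Re}(\xi-1)=-\frac12|\xi-1|^2$ for $\xi\in\mathbb C_1$ shows that $u$ is purely imaginary; since $\mathbf 1^{\mathrm H}u$ is also real, $u\perp\mathbf 1$ and $u=w\psi$. But $w$ and $w\varpi$ are both imaginary only if $w=0$, contradicting $|u|=1$.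

Now push row $2$: for $0<\Delta<g$ the matrix $L'=L-\Delta f_2f_2^{\top}$ has $\psi^{\mathrm H}L'\psi=-\Delta<0$, while $x^{\mathrm H}L'x\ge(g-\Delta)|x-\mathbf 1|^2$ on $\mathcal X$. By Lemma~\ref{lem:cert}, for the data belonging to $L'$ the vector $\mathbf 1$ is the MLE and the SDP is not tight.
\end{example}

What made \eqref{eq:toy} true is that the entries of the kernel vector $\psi$, the vertices and the center of a triangle, lie on no circle and on no line. For $n=3$ this is impossible. If $L\succeq0$ has a nonconstant kernel vector, its three entries lie on a circle, and then some nonconstant $x=c\mathbf 1+w\psi\in\mathcal X$ has $x^{\mathrm H}Lx=0$; or they lie on a line, and then a nonconstant real vector is in the kernel, which contradicts the conclusion of Lemma~\ref{lem:lin}. Either way \eqref{eq:toy} fails for every $g>0$.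

To run Example~\ref{ex:count} for the true model we need three things. First, the joint law of the MLE and of $L$, so that the cost of a push can be computed (Section~\ref{sec:chart}). Second, a quantitative version of \eqref{eq:toy} for large $n$ with $g/B$ bounded below by a power of $Q$ (Section~\ref{sec:rigid}). Third, a substitute for disjointness: the pushed point must reveal, through the negative directions of its certificate matrix, nearly which rows were pushed (Sections~\ref{sec:onerow} and~\ref{sec:manyrows}).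

\section{The law of the data seen from the MLE}\label{sec:chart}

\subsection*{The chart}
Let $\mathcal A$ be the space of real antisymmetric $\alpha$ with $\alpha\mathbf 1=0$. Let $\mathcal P$ be the set of triples $P=(z,R,\alpha)$ with $z\in\mathbb C_1^n$, $z_1=1$, $R$ real symmetric with zero diagonal, and $\alpha\in\mathcal A$. Writing $z_j=e^{i\varphi_j}$ with $\varphi_j\in[0,2\pi)$ for $j\geq 2$, we equip $\mathcal P$ with Lebesgue measure $dP=d\varphi\,dR\,d\alpha$. A point $P$ determines data $Y(P)$ by $Y_{jk}=z_j(R_{jk}+i\alpha_{jk})\bar z_k$ $(j\ne k)$, for which $z$ is critical with certificate matrix $L(P)=\operatorname{Lap}(R)-i\alpha$ and diagonal $\lambda(P)$. Let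
\[
\Omega=\{P\in\mathcal P:\ x^{\mathrm H}L(P)x\ge0\text{ for all }x\in\mathcal X\}.
\]
By Lemma~\ref{lem:cert}(b), $P\in\Omega$ exactly when $z$ is an MLE for $Y(P)$; on $\Omega$ we have $\lambda_j\ge0$, and $\operatorname{Re}L\succeq0$ by Lemma~\ref{lem:lin}.

\begin{lemma}\label{lem:chart}
There is a constant $c_{n,\sigma}>0$ such that $\mathbb E\,h(Y)=\int_\Omega h(Y(P))\,\omega(P)\,dP$ for every Borel $h\ge0$, where
\[
\omega(P)=c_{n,\sigma}\exp\Big(-\sigma^{-2}\sum_{j<k}\big[(R_{jk}-\mu_{jk})^2+(\alpha_{jk}-\nu_{jk})^2\big]\Big)\,{\det}'(\operatorname{Re}L),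
\qquad \mu_{jk}+i\nu_{jk}=\bar z_jz_k .
\]
\end{lemma}

For $n=2$ this is integration in polar coordinates: $\mathcal A=0$, $Y_{12}=R_{12}e^{-i\varphi_2}$, $\Omega=\{R_{12}\ge0\}$ and $\det'(\operatorname{Re}L)=2R_{12}$.

\begin{proof}
We use the area formula: if $\Phi:\mathbb R^m\to\mathbb R^m$ is locally Lipschitz, $S\subset\mathbb R^m$ is measurable and $F\ge0$ is Borel, then $\int_SF(\Phi(p))\,|\det D\Phi(p)|\,dp=\int F(y)\,\#(S\cap\Phi^{-1}(y))\,dy$. We apply it to the smooth map $\Phi(\varphi,R,\alpha)=(Y_{jk})_{j<k}$ and $S=\Omega$.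

\emph{Dimensions.} The row-sum map $\beta\mapsto\beta\mathbf 1$ sends real antisymmetric matrices into $\mathbf 1^\perp\cap\mathbb R^n$, and onto it, since $\beta_{jk}=(v_j-v_k)/n$ has row sums $v$ when $v\perp\mathbf 1$. Its kernel is $\mathcal A$, so $\dim\mathcal A=\binom n2-(n-1)$, and $\mathcal P$ has dimension $(n-1)+\binom n2+\dim\mathcal A=n(n-1)$, the real dimension of the data.

\emph{Jacobian.} Multiplying the entry $(j,k)$ by $\bar z_jz_k$ is an isometry, and
\[
\bar z_jz_k\,dY_{jk}=dR_{jk}+i\,d\alpha_{jk}+i(d\varphi_j-d\varphi_k)(R_{jk}+i\alpha_{jk}),\qquad d\varphi_1=0 .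
\]
The imaginary part $\beta_{jk}=d\alpha_{jk}+(d\varphi_j-d\varphi_k)R_{jk}$ does not involve $dR$, and $dR$ enters the real part through the identity. So $D\Phi$ is block triangular, and $|\det D\Phi|$ is the absolute determinant of $(d\alpha,d\varphi)\mapsto\beta$. Decompose the target as $\mathcal A\oplus\mathcal A^\perp$. The map is again block triangular, with the identity on $\mathcal A$, and the row-sum map identifies $\mathcal A^\perp$ with $\mathbf 1^\perp$. The row sums of $\beta$ are $\operatorname{Lap}(R)\,d\varphi=\operatorname{Lap}(R)\,\Pi\,d\varphi$, and $\Pi$ maps $\{d\varphi_1=0\}$ isomorphically onto $\mathbf 1^\perp$. Hence $|\det D\Phi|$ is a constant depending only on $n$ times $|\det'\operatorname{Lap}(R)|$, which on $\Omega$ equals $\det'(\operatorname{Re}L)$.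

\emph{Multiplicity.} The preimages of $Y$ in $\Omega$ correspond to the MLEs with $z_1=1$, so by Lemma~\ref{lem:unique} almost every $Y$ has exactly one. Take $F$ to be $h$ times the density of $Y$, which is proportional to $\exp(-\sigma^{-2}\sum_{j<k}|Y_{jk}-1|^2)$, and note $|Y_{jk}-1|=|R_{jk}+i\alpha_{jk}-\bar z_jz_k|$.
\end{proof}

Thus $\omega\,dP$ is a probability measure on $\Omega$ whose image under $P\mapsto Y(P)$ is the law of $Y$. We denote it by $\mathbb P$ as well, and identify an event for $Y$, such as $\mathcal E$, with its preimage in $\Omega$.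

\subsection*{Measurability}
A subset of Euclidean space is semialgebraic if it is a finite Boolean combination of sets given by polynomial inequalities with real coefficients. By the Tarski--Seidenberg theorem, projections of semialgebraic sets are semialgebraic, so a set defined from polynomial inequalities by quantifiers over real variables is semialgebraic, in particular Borel. All events in this paper, including tightness, $\Omega$ and the images under pushes, are defined in this way in the real coordinates of $Y$ or of $(z,R,\alpha)$; note that $H=M^+$ is characterized by the polynomial equations $MH=\Pi$, $H\mathbf 1=0$. We do not return to this point.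

\subsection*{Translations and their cost}
Let $E$ be real symmetric with $E\mathbf 1=0$. The Laplacian of the off-diagonal part of $E$ is $-E$. We denote by $P-E$ the point with the same $z,\alpha$ and with $R_{kl}$ replaced by $R_{kl}+E_{kl}$ $(k\ne l)$, so that $L(P-E)=L(P)-E$; the map $P\mapsto P-E$ preserves $dP$. For $E=\Pi\Delta\Pi$ with $\Delta=\operatorname{diag}(\Delta_j)$ and $s=\sum_j\Delta_j$,
\begin{equation}\label{eq:entries}
E_{kl}=-\frac{\Delta_k+\Delta_l}n+\frac s{n^2}\quad(k\ne l),\qquad E_{kk}=\Big(1-\frac2n\Big)\Delta_k+\frac s{n^2}.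
\end{equation}
If all $\Delta_j\ge0$, then, using $R\mathbf 1=\lambda$, $|\mu_{kl}|\le1$, $\sum_{k<l}(\Delta_k+\Delta_l)=(n-1)s$ and $(x+y)^2\le2x^2+2y^2$ twice,
\begin{equation}\label{eq:three}
\sum_{k<l}E_{kl}R_{kl}=-\frac1n\sum_k\Delta_k\lambda_k+\frac s{2n^2}\sum_k\lambda_k,\quad
\Big|\sum_{k<l}E_{kl}\mu_{kl}\Big|\le\frac32s,\quad
\sum_{k<l}E_{kl}^2\le\frac4n\sum_k\Delta_k^2+\frac{s^2}{n^2}.
\end{equation}
Lowering $\lambda_j$ by an amount of order $B$ moves each of the $n-1$ entries of row $j$ by about $B/n$, so the Gaussian cost should be of order $n(B/n)^2/\sigma^2=Q^2$ in the exponent. This is where $e^{-O(1+n/\sigma^2)}$ comes from. The determinant in $\omega$ vanishes where $\operatorname{Re}L$ degenerates, so we also need a lower bound for $\operatorname{Re}L$ at the endpoint.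

\begin{lemma}\label{lem:cost}
Let $P\in\Omega\cap\mathcal E$, let $\Delta$ be diagonal, supported on $J\subset[n]$, with $0\le\Delta_j\le6B$, and let $P'=P-\Pi\Delta\Pi$. If $P'\in\Omega$ and $\operatorname{Re}L(P')\succeq\gamma\Pi$ with $0<\gamma\le B$, then
\[
\omega(P')\ge\Big(e^{-204Q^2}\frac{\gamma}{7B}\Big)^{|J|}\omega(P).
\]
\end{lemma}

\begin{proof}
With $E=\Pi\Delta\Pi$ the exponent in $\omega$ decreases by $\sigma^{-2}\sum_{k<l}[2E_{kl}(R_{kl}-\mu_{kl})+E_{kl}^2]$. By \eqref{eq:three}, $\lambda\ge0$ and \eqref{eq:lambda}, $\sum_{k<l}E_{kl}R_{kl}\le sB/(2n)$. Since $s\le6B|J|$ and $|J|\le n$, $\sum_{k<l}E_{kl}^2\le(144+36)B^2|J|/n$. By \eqref{eq:scales} the decrease is at most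
\[
\sigma^{-2}\Big[\frac{sB}n+3s+\frac{180B^2|J|}n\Big]\le(6Q^2+18Qa+180Q^2)|J|\le204Q^2|J| .
\]
Let $G=(\operatorname{Re}L(P'))^+\preceq\gamma^{-1}\Pi$, let $F$ be the matrix with columns $(f_j)_{j\in J}$, so $\|F\|\le1$ by \eqref{eq:f}, and let $\Delta_J$ be the $J\times J$ block of $\Delta$. From $\operatorname{Re}L(P)=\operatorname{Re}L(P')+F\Delta_JF^{\top}$ and $\det(I+UV)=\det(I+VU)$,
\[
\frac{\det'\operatorname{Re}L(P)}{\det'\operatorname{Re}L(P')}=\det\big(I+\Delta_J^{1/2}F^{\top}GF\Delta_J^{1/2}\big)\le\Big(1+\frac{6B}\gamma\Big)^{|J|}\le\Big(\frac{7B}\gamma\Big)^{|J|}.\qedhere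
\]
\end{proof}

\section{Rigidity: no approximate kernel vectors on the torus}\label{sec:rigid}

We need \eqref{eq:toy} for typical data, at matrices near the boundary of the positive semidefinite cone. Two features shape the statement. A pushed point need not be typical, so the estimate must be proved for the data we start from, uniformly over all perturbations $\Pi\Theta\Pi$ that will occur: a multiple of $\Pi$ plus a change of few rows. And a few $\lambda_k$ may be much larger than $B$, so we work on the rows where $\lambda_k$ is of order $B$. Let $\mathcal F$ be the set of real diagonal matrices $\Theta=\operatorname{diag}(\theta_j)$ with $|\theta_j|\le10B$ such that all but at most $n/100$ of the $\theta_j$ are equal. For $I\subset[n]$, $P_I$ is the coordinate projection.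

\begin{proposition}\label{prop:rigid}
There is an absolute constant $c_1\in(0,1]$ such that, with $\rho=c_1Q^{-4}$, there is a semialgebraic event $\mathcal U\subset\mathcal E$ with $\mathbb P(\mathcal U^c)\le e^{-n}$ on which the following holds. For every critical $z$, every $\Theta\in\mathcal F$ and every $x\in\mathcal X$,
\[
|P_I(L+\Pi\Theta\Pi)x|\ge\rho B\,|x-\mathbf 1|,\qquad I=\{k:|\lambda_k|\le10B\}.
\]
\end{proposition}

The statement does not mention positivity. For a positive semidefinite matrix it converts into a lower bound on the quadratic form.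

\begin{corollary}\label{cor:rigid}
Let $g=\rho^2B/21$. On $\mathcal U$, if $z$ is critical, $\Theta\in\mathcal F$ and $L'=L+\Pi\Theta\Pi\succeq0$, then $x^{\mathrm H}L'x\ge g|x-\mathbf 1|^2$ for all $x\in\mathcal X$.
\end{corollary}

\begin{proof}
Let $y=P_IL'x$. As $y$ is supported on $I$, the three terms $\operatorname{diag}(\lambda)$, $-A$, $\Pi\Theta\Pi$ of $L'$ give $y^{\mathrm H}L'y\le(10B+B+10B)|y|^2$. The Cauchy--Schwarz inequality for the form of $L'\succeq0$ gives $|y|^2=y^{\mathrm H}L'x\le(21B|y|^2)^{1/2}(x^{\mathrm H}L'x)^{1/2}$, so $x^{\mathrm H}L'x\ge|y|^2/(21B)\ge g|x-\mathbf 1|^2$.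
\end{proof}

The proposition rests on a count of dimensions. A violation requires choosing $z$ ($n$ real parameters), a direction $u=(x-\mathbf 1)/|x-\mathbf 1|$ ($n$ parameters, because $x$ is on the torus) and $\Theta$ (about $n/100$ parameters). It imposes on the Gaussian data that $z$ be critical ($n$ real equations) and that $(L+\Pi\Theta\Pi)u$ nearly vanish ($2n$ real equations). At resolution $\rho$ there are about $\rho^{-2.01n}$ choices, each of probability about $(\rho Q)^{3n}$, and $\rho=c_1Q^{-4}$ makes the product small. For $u$ ranging over the whole sphere of $\mathbb C^n$ there would be $3n$ parameters and no gain.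

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
Write $L'=L+\Pi\Theta\Pi$ and $v=x-\mathbf 1$; then $L'x=L'v$. With $m=\mathbf 1^{\mathrm H}x/n\in[0,1]$ we have $|v|^2=2n(1-m)\le2n$ and $|\Pi v|^2=n(1-m^2)\ge\frac12|v|^2$. Let $\mathcal D=\{v/|v|:x\in\mathcal X\setminus\{\mathbf 1\}\}$, so $|\Pi u|^2\ge\frac12$ for $u\in\mathcal D$; this is the reason for normalizing the phase of $x$. Suppose that $Y\in\mathcal E$ and the claim fails: $|P_IL'u|<\rho B$ for some critical $z$, $\Theta\in\mathcal F$, $u\in\mathcal D$.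

\medskip\noindent\emph{Step 1: nets.} We approximate $(z,u,\Theta)$ by $(\tilde z,\tilde u,\tilde\Theta)$ from fixed finite sets.

(a) Each circle has a $\rho$-net with at most $\pi/\rho+1\le8/\rho$ points, so $|\tilde z_k-z_k|\le\rho$ for all $k$ with $\tilde z$ in a set of size $(8/\rho)^n$.

(b) There is a $\rho$-net of $\mathcal D$, contained in $\mathcal D$, with at most $n(30/\rho)^n$ points. Write $x_k=e^{it_k}$ with $t\in[-\pi,\pi]^n$ and $r=|v|$, so $\frac2\pi|t|\le r\le|t|$, and recall $\big|\frac{v}{|v|}-\frac{w}{|w|}\big|\le2\frac{|v-w|}{|w|}$. We split $\mathcal D$ by the size of $r$. If $r\le\rho/8$, then $|v-it|\le\frac12(\sum_kt_k^4)^{1/2}\le\frac12|t|^2$, so $|u-it/|t||\le|t|\le\frac\pi2\cdot\frac\rho8\le0.2\rho$. Cover the unit sphere of $\mathbb R^n$ by $(1+8/\rho)^n$ balls of radius $\rho/4$; two vectors $u$ whose directions $t/|t|$ lie in one ball are within $0.5\rho+0.4\rho$ of each other. If $r\in[s,2s]$ with $s=2^i\rho/8$, $i\ge0$, then $|t|\le\pi s$. Cover the ball of radius $\pi s$ in $\mathbb R^n$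 by $(1+8\pi/\rho)^n\le(30/\rho)^n$ balls of radius $s\rho/4$; if $t,t'$ lie in one ball, then $|v-v'|\le|t-t'|\le s\rho/2$ and $|u-u'|\le2|v-v'|/|v|\le\rho$. Since $r\le\sqrt{2n}$, there are $O(\log(n/\rho))$ values of $i$, and their number plus one is at most $n$ for large $n$ because $Q\le8+\sqrt{\log n}$. Choose one representative in each nonempty cell.

(c) Choosing the exceptional set, the common value and the exceptional values from a $\rho B$-net of $[-10B,10B]$, we get $|\tilde\theta_j-\theta_j|\le\rho B$ with at most $2^n(11/\rho)^{1+n/100}$ choices of $\tilde\Theta$.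

\medskip\noindent\emph{Step 2: transfer to the nets.} Let $\tilde A=D_{\tilde z}^{\mathrm H}Y_oD_{\tilde z}$ and $\sum_l\tilde A_{kl}=\tilde\lambda_k+i\iota_k$ with $\tilde\lambda,\iota$ real. Then $\|A-\tilde A\|\le2\rho B$. The vectors of row sums are $D_z^{\mathrm H}Y_oz=\lambda$ and $D_{\tilde z}^{\mathrm H}Y_o\tilde z=\tilde\lambda+i\iota$, and their difference $(D_z-D_{\tilde z})^{\mathrm H}Y_oz+D_{\tilde z}^{\mathrm H}Y_o(z-\tilde z)$ has norm at most $2\rho B\sqrt n$. Hence $|\iota|\le2\rho B\sqrt n$ and $|\tilde\lambda-\lambda|\le2\rho B\sqrt n$. Let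
\[
I'=\{k:\ |\lambda_k|\le10B,\ |\tilde\lambda_k-\lambda_k|\le20\rho B,\ |\tilde u_k|\le10/\sqrt n\}.
\]
By \eqref{eq:lambda}, the last bound and $|\tilde u|=1$, each condition fails for at most $n/100$ indices, so $|I'|\ge0.97n$. Put $\tilde y=\operatorname{diag}(\tilde\lambda)\tilde u-\tilde A\tilde u+\Pi\tilde\Theta\Pi\tilde u$. Comparing with $L'u$ term by term, and in each term replacing first the matrix and then the vector,
\[
|P_{I'}(\tilde y-L'u)|\le(20+10)\rho B+(2+1)\rho B+(1+10)\rho B=44\rho B,
\]
and since $I'\subset I$ we obtain $|P_{I'}\tilde y|\le45\rho B$.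

Now separate the randomness. The matrix $\tilde W=D_{\tilde z}^{\mathrm H}WD_{\tilde z}$ has the law of $W$, and $\tilde A=A^0+\sigma\tilde W$ with $A^0$ deterministic. Let
\[
\xi_k=\sum_l\operatorname{Im}\tilde W_{kl},\qquad \zeta_k=\sum_l\tilde W_{kl}(\tilde u_l-\tilde u_k).
\]
Then $\iota_k=\iota_k^0+\sigma\xi_k$, and $\tilde\lambda_k=\sum_l\tilde A_{kl}-i\iota_k$ gives $\tilde y_k=y_k^0-\sigma\zeta_k-i\iota_k\tilde u_k$, where $\iota^0_k=\operatorname{Im}\sum_lA^0_{kl}$ and $y^0_k=\sum_lA^0_{kl}(\tilde u_k-\tilde u_l)+(\Pi\tilde\Theta\Pi\tilde u)_k$ are deterministic. On $I'$ the vector $(\iota_k\tilde u_k)$ has norm at most $(10/\sqrt n)\,2\rho B\sqrt n=20\rho B$. Therefore the Gaussian vector $\Xi=(\xi_k/\sqrt n,\zeta_k)_{k\in I'}\in\mathbb R^{I'}\times\mathbb C^{I'}$ lies within $(2+45+20)\rho B/\sigma\le70\rho Q\sqrt n$ of the deterministic point $(-\iota_k^0/(\sigma\sqrt n),y_k^0/\sigma)_{k\in I'}$. Call this event $\mathcal N(\tilde z,\tilde u,\tilde\Theta,I')$; it occurs for a quadruple with $|I'|\ge0.97n$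 and $|\tilde u_k|\le10/\sqrt n$ on $I'$.

\medskip\noindent\emph{Step 3: the covariance of $\Xi$.} Fix such a quadruple. We show that the $3|I'|$ real equations are essentially independent. For $(p,q)\in\mathbb R^{I'}\times\mathbb C^{I'}$, extended by zero, the real inner product with $\Xi$ is
\[
\ell=\sum_k\Big[\frac{p_k\xi_k}{\sqrt n}+\operatorname{Re}(\bar q_k\zeta_k)\Big]=\sum_{k\ne l}\operatorname{Re}(\Gamma_{kl}\tilde W_{kl}),\qquad \Gamma=\bar q\,\tilde u^{\top}+c\,\mathbf 1^{\top},\quad c_k=-\bar q_k\tilde u_k-\frac{ip_k}{\sqrt n}.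
\]
Pairing $(k,l)$ with $(l,k)$ gives $\ell=\sum_{k<l}\operatorname{Re}\big((\Gamma_{kl}+\overline{\Gamma_{lk}})\tilde W_{kl}\big)$. The diagonal entries $\Gamma_{kk}=-ip_k/\sqrt n$ are imaginary, so $\Gamma+\Gamma^{\mathrm H}$ has zero diagonal and
\[
\operatorname{Var}\ell=\tfrac12\sum_{k<l}|\Gamma_{kl}+\overline{\Gamma_{lk}}|^2=\tfrac14\|\Gamma+\Gamma^{\mathrm H}\|_{\mathrm F}^2=\tfrac12\big(\|\Gamma\|_{\mathrm F}^2+\operatorname{Re}\operatorname{Tr}\Gamma^2\big).
\]
The last term records the dependence between rows caused by symmetry, and since $\Gamma$ has rank at most two it is easy to remove: $\operatorname{Tr}\Gamma^2=(\tilde u^{\top}\bar q)^2+2(\mathbf 1^{\top}\bar q)(\tilde u^{\top}c)+(\mathbf 1^{\top}c)^2$ vanishes on the subspace $\mathcal W$ defined by $\tilde u^{\top}\bar q=0$, $\mathbf 1^{\top}\bar q=0$, $\mathbf 1^{\top}p=0$, because there $\mathbf 1^{\top}c=0$. These are at most five real equations, so $d=\dim\mathcal W\ge3|I'|-5\ge2.8n$. Let $\bar m=\mathbf 1^{\top}\tilde u/n$, so $|\bar m|\le1/\sqrt n$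 and $\sqrt n\,|\bar m-\tilde u_k|\le11$ for $k\in I'$. Row $k$ of $\Gamma$ is $\bar q_k\Pi\tilde u+(\bar q_k\bar m+c_k)\mathbf 1$, an orthogonal sum, and its squared norm is
\[
|q_k|^2|\Pi\tilde u|^2+n\Big|\bar q_k(\bar m-\tilde u_k)-\frac{ip_k}{\sqrt n}\Big|^2\ge\tfrac12|q_k|^2+\big(|p_k|-11|q_k|\big)_+^2\ge\frac{p_k^2+|q_k|^2}{1000}.
\]
Indeed, if $|p_k|\ge22|q_k|$ the second term is at least $p_k^2/4$, and otherwise $p_k^2+|q_k|^2\le485|q_k|^2$. So $\operatorname{Var}\ell\ge(|p|^2+|q|^2)/2000$ on $\mathcal W$. The orthogonal projection of $\Xi$ onto $\mathcal W$ is thus a Gaussian vector with covariance at least $1/2000$ times the identity, and its density is at most $(2000/2\pi)^{d/2}\le18^d$. A ball of radius $s$ in $\mathbb R^d$ has volume at most $(2\pi e/d)^{d/2}s^d$. With $s=70\rho Q\sqrt n$ and $(2\pi e/2.8)^{1/2}\le2.47$,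
\[
\mathbb P(\mathcal N)\le(18\cdot2.47\cdot70\,\rho Q)^d\le(3200\rho Q)^{2.8n}
\]
as soon as $3200\rho Q=3200c_1Q^{-3}\le1$.

\medskip\noindent\emph{Step 4: union bound.} With $2^n$ choices of $I'$ there are at most $n(11/\rho)(1000\rho^{-2.01})^n$ quadruples, so the union of the events $\mathcal N$ has probability at most
\[
n\frac{11}\rho\Big[1000\cdot3200^{2.8}\,\rho^{0.79}Q^{2.8}\Big]^n=n\frac{11}\rho\Big[1000\cdot3200^{2.8}\,c_1^{0.79}Q^{-0.36}\Big]^n .
\]
Fix $c_1$ so small that the bracket is at most $e^{-3}$ and $3200c_1\le8^3$; then $11n/\rho\le e^n$ for large $n$, and the bound is at most $e^{-2n}$. Let $\mathcal U$ be $\mathcal E$ minus the union. Then $\mathbb P(\mathcal U^c)\le2e^{-3n}+e^{-2n}\le e^{-n}$.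
\end{proof}

\section{Pushing one row: proof of Theorem~\ref{thm:tight}}\label{sec:onerow}

From now on
\[
\kappa=\frac g{100},\qquad q=e^{-204Q^2}\frac g{14B};
\]
the ratios $g/B=\rho^2/21$ and $\kappa/B=\rho^2/2100$ are constant multiples of $Q^{-8}$. We bound the probability of
\[
\mathcal T=\{P\in\Omega\cap\mathcal U:\ L(P)\succeq-\kappa\Pi\}.
\]
By Lemma~\ref{lem:cert}(c), a point of $\Omega\cap\mathcal U$ at which the SDP is tight lies in $\mathcal T$; the slack $\kappa$ costs nothing and is needed for Theorem~\ref{thm:gap}. We push across the boundary of the larger set $\{L\succeq-2\kappa\Pi\}$, not of $\mathcal T$ itself, so that every starting point is at a definite distance from the boundary. For $P\in\mathcal T$ let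
\[
M=L+2\kappa\Pi\succeq\kappa\Pi,\qquad H=M^+\preceq\kappa^{-1}\Pi,\qquad \mathcal J=\{j:\lambda_j\le4B\}.
\]

\begin{lemma}\label{lem:H}
Let $P\in\mathcal T$. Then $|\mathcal J|\ge\frac34n$. For $j\in\mathcal J$ we have $\frac1{5B}\le H_{jj}\le\frac1\kappa$, $M-H_{jj}^{-1}f_jf_j^{\top}\succeq0$, and the vector $\psi=Hf_j/H_{jj}\perp\mathbf 1$ satisfies
\[
M\psi=f_j/H_{jj},\qquad \psi_i=H_{ij}/H_{jj}\ \ (i\in[n]),\qquad |\psi|^2\le\frac1{\kappa H_{jj}}\le\frac{5B}\kappa .
\]
In particular $\psi_j=1$ and $(M-H_{jj}^{-1}f_jf_j^{\top})\psi=0$.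
\end{lemma}

\begin{proof}
Since $\lambda\ge0$ and $\sum_j\lambda_j\le Bn$, at most $n/4$ indices have $\lambda_j>4B$. The upper bound on $H_{jj}$ follows from $H\preceq\kappa^{-1}\Pi$. For the lower bound, $|f_j|^2=\langle M^{1/2}f_j,H^{1/2}f_j\rangle$ gives $(1-\frac1n)^2\le M_{jj}H_{jj}\le(4B+2\kappa)H_{jj}$, and $4B+2\kappa\le5B(1-\frac1n)^2$ for large $n$. The vector $w=H^{1/2}f_j/\sqrt{H_{jj}}\perp\mathbf 1$ has norm one, so $ww^{\mathrm H}\preceq\Pi$; multiplying by $M^{1/2}$ on both sides gives $H_{jj}^{-1}f_jf_j^{\top}\preceq M$. The formulas for $\psi$ follow from $MH=\Pi$ and $H^2\preceq\kappa^{-1}H$.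
\end{proof}

So $\tau=1/H_{jj}\le5B$ is the distance to the boundary in the direction of row $j$, and $\psi$ is the direction that becomes negative beyond it. The next proposition combines rigidity, the cost of a translation and Fubini's theorem; we state it for $k$ rows because it is used again in Section~\ref{sec:manyrows}.

\begin{proposition}\label{prop:push}
Let $J\subset[n]$ with $1\le k=|J|\le n/100$, let $v>0$, and let $\mathcal S\subset\mathcal T$ be a Borel set on which $J\subset\mathcal J$. Suppose that to each $P\in\mathcal S$ is assigned a box $\mathcal Q(P)\subset[0,6B]^J$ with sides of length at least $v$ such that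
\begin{equation}\label{eq:3kappa}
L(P)-\sum_{j\in J}\Delta_jf_jf_j^{\top}+3\kappa\Pi\succeq0\qquad(\Delta\in\mathcal Q(P)).
\end{equation}
Let $\mathcal G$ be the set of all points $P-\sum_{j\in J}\Delta_jf_jf_j^{\top}$ with $P\in\mathcal S$, $\Delta\in\mathcal Q(P)$, and assume it is Borel. Then $\mathcal G\subset\Omega$ and $\mathbb P(\mathcal G)\ge\big(qv/(5B)\big)^k\,\mathbb P(\mathcal S)$.
\end{proposition}

\begin{proof}
Let $P\in\mathcal S$, $\Delta\in\mathcal Q(P)$, viewed as a diagonal matrix supported on $J$, and let $P'=P-\Pi\Delta\Pi$ with certificate matrix $L'$. The matrix in \eqref{eq:3kappa} is $L(P)+\Pi\Theta\Pi$ with $\Theta=3\kappa I-\Delta\in\mathcal F$. Since $P\in\mathcal U$, Corollary~\ref{cor:rigid} and $|\Pi x|=|\Pi(x-\mathbf 1)|\le|x-\mathbf 1|$ give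
\[
x^{\mathrm H}L'x\ge(g-3\kappa)|x-\mathbf 1|^2\ge\tfrac g2|x-\mathbf 1|^2\qquad(x\in\mathcal X).
\]
So $P'\in\Omega$, $\operatorname{Re}L'\succeq\frac g2\Pi$ by Lemma~\ref{lem:lin}, and $\omega(P')\ge q^k\omega(P)$ by Lemma~\ref{lem:cost}.

Consider the fibers $\Lambda=\{P_0-\sum_{j\in J}\theta_jf_jf_j^{\top}:\theta\in\mathbb R^J\}$, parallel affine subspaces in the $R$-coordinates. By \eqref{eq:entries}, along a fiber $(\lambda_i)_{i\in J}$ is an affine function of $\theta$ whose linear part is minus the $J\times J$ matrix $(1-\frac2n)I+n^{-2}\mathbf 1\mathbf 1^{\top}$, of determinant at least $(1-\frac2n)^k$. Hence $\theta$ is a coordinate system on the fiber, and since $\lambda_i\in[0,4B]$ for $i\in J$ on $\mathcal S$, the set $\mathcal S\cap\Lambda$ has $\theta$-volume at most $(4B)^k(1-\frac2n)^{-k}\le(5B)^k$. For every $P\in\mathcal S\cap\Lambda$, the set $\mathcal G\cap\Lambda$ contains a box of volume at least $v^k$ on which $\omega\ge q^k\omega(P)$, so $\omega(P)\le(qv)^{-k}\int_{\mathcal G\cap\Lambda}\omega\,d\theta$.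 Integrating over $P\in\mathcal S\cap\Lambda$ gives $\int_{\mathcal S\cap\Lambda}\omega\,d\theta\le(5B/qv)^k\int_{\mathcal G\cap\Lambda}\omega\,d\theta$, and Fubini's theorem over the family of fibers completes the proof.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (-0.5,0) -- (9.8,0) node[right] {$\Delta$};
\fill (0,0) circle (2pt);
\node[above] at (0,0.1) {$P\in\mathcal T_j$};
\node[below] at (0,-0.1) {$0$};
\draw (5.5,0.1) -- (5.5,-0.1) node[below] {$\tau$};
\draw (7,0.1) -- (7,-0.1) node[below] {$\tau+\kappa/2$};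
\draw (8.5,0.1) -- (8.5,-0.1) node[below] {$\tau+\kappa$};
\draw[line width=2.5pt] (7,0) -- (8.5,0);
\node[above] at (7.75,0.1) {$\mathcal G_j$};
\draw[<->] (0,-0.95) -- (5.5,-0.95) node[midway,below] {$L+2\kappa\Pi\succeq0$};
\draw[<->] (0,-1.75) -- (8.5,-1.75) node[midway,below] {$L+3\kappa\Pi\succeq0$, so $z$ remains an MLE};
\end{tikzpicture}
\caption{The points $P-\Delta f_jf_j^{\top}$ obtained by lowering row $j$ of the certificate matrix. At $\Delta=\tau=1/H_{jj}\le5B$ the matrix $L+2\kappa\Pi$ ceases to be positive semidefinite. The target $\mathcal G_j$ lies just beyond, close enough that rigidity keeps $z$ an MLE. Not to scale: $\kappa$ is much smaller than $B$.}\label{fig:line}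
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:tight}]
Let $\mathcal T_j=\{P\in\mathcal T:j\in\mathcal J\}$. Every point of $\mathcal T$ lies in at least $\frac34n$ of these sets, so $\sum_j\mathbb P(\mathcal T_j)\ge\frac34n\,\mathbb P(\mathcal T)$.

\emph{The push.} Let $\mathcal G_j$ be the set of points $P-(\tau+r)f_jf_j^{\top}$ with $P\in\mathcal T_j$, $\tau=1/H_{jj}(P)$ and $r\in[\kappa/2,\kappa]$; see Figure~\ref{fig:line}. Then $\tau+r\le6B$, and
\[
L-(\tau+r)f_jf_j^{\top}+3\kappa\Pi=(M-\tau f_jf_j^{\top})+(\kappa\Pi-rf_jf_j^{\top})\succeq0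
\]
by Lemma~\ref{lem:H} and \eqref{eq:f}. Proposition~\ref{prop:push} with $k=1$ and $v=\kappa/2$ gives $\mathbb P(\mathcal G_j)\ge\frac{q\kappa}{10B}\mathbb P(\mathcal T_j)$.

\emph{The overlap.} Let a point with certificate matrix $L'$ lie in $\mathcal G_i$ for all $i\in J$, and put $M'=L'+2\kappa\Pi$. For each $i\in J$ there is $r_i\in[\kappa/2,\kappa]$ with $M'+r_if_if_i^{\top}\succeq0$. Fix $j\in J$ and let $\psi$ be the vector of Lemma~\ref{lem:H} at the point of $\mathcal T_j$ from which we came; it is annihilated by $M'+r_jf_jf_j^{\top}$, so $\psi^{\mathrm H}M'\psi=-r_j|\psi_j|^2\le-\kappa/2$. This negative direction has to be repaired by each row $i\in J$ alone: $0\le\psi^{\mathrm H}M'\psi+r_i|\psi_i|^2\le-\kappa/2+\kappa|\psi_i|^2$. Hence $|\psi_i|^2\ge\frac12$ for all $i\in J$, and $|J|\le2|\psi|^2\le10B/\kappa$. Here the overshoot $r\ge\kappa/2$ and the margin $M\succeq\kappa\Pi$, which bounds $|\psi|$, are both used. It follows that $\sum_j\mathbb P(\mathcal G_j)\le10B/\kappa$.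

\emph{Conclusion.} We obtain $\frac34n\,\mathbb P(\mathcal T)\le\frac{10B}{q\kappa}\cdot\frac{10B}\kappa$. Since $(B/\kappa)^2(B/g)$ is a constant multiple of $Q^{24}$,
\begin{equation}\label{eq:tightbound}
\mathbb P(\text{tight})\le\mathbb P(\mathcal U^c)+\mathbb P(\mathcal T)\le e^{-n}+CQ^{24}e^{204Q^2}/n .
\end{equation}
Up to here only $a^2\le\log n$ was used. If $\sigma\ge35\sqrt{n/\log n}$, then $a^2\le(\log n)/1225$. Since $225a^2-204(8+a)^2$ is bounded below, $204Q^2\le C+225a^2\le C+0.19\log n$. So the right side of \eqref{eq:tightbound} is at most $e^{-n}+C(\log n)^{12}n^{-0.81}\le Cn^{-1/2}$ for $n\ge n_0$ with $n_0$ absolute. For $2\le n<n_0$ the theorem holds with $C\ge\sqrt{n_0}$.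
\end{proof}

\section{Pushing many rows}\label{sec:manyrows}

A small positive gap does not put a point in $\mathcal T$. In Section~\ref{sec:gap} we move such a point into $\{L\succeq-\kappa\Pi\}$ by repairing a small fraction of rows, which costs a factor exponential in $n$. To afford this we need $\mathbb P(\mathcal T)$ to be exponentially small, and, as in Example~\ref{ex:count}, we push $k$ rows at once.

\begin{proposition}\label{prop:many}
There is an absolute constant $C_3$ such that, with $k=\lfloor e^{-C_3Q^2}n\rfloor$, we have $\mathbb P(\mathcal T)\le e^{-k}$, and $k\le n/100$.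
\end{proposition}

The new difficulty is that rows interact. If $\psi=Hf_j/H_{jj}$ has large entries $\psi_i=H_{ij}/H_{jj}$, then pushing rows $i$ and $j$ each to their own boundary may overshoot far beyond $-3\kappa\Pi$. We therefore push only sets of rows on which the normalized matrix $H$ is close to the identity, and we need many such sets.

\subsection*{A restriction lemma}
We recall Grothendieck's inequality: there is an absolute constant $K_G\ge1$ such that for every complex matrix $S$ and all vectors $u_i,v_j$ in the unit ball of a complex Hilbert space,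
\[
\Big|\sum_{i,j}S_{ij}\langle u_i,v_j\rangle\Big|\le K_G\sup_{|x_i|,|y_j|\le1}\Big|\sum_{i,j}S_{ij}x_iy_j\Big| .
\]

\begin{lemma}\label{lem:restrict}
There is an absolute constant $c_2>0$ with the following property. If $S$ is an $N\times N$ Hermitian matrix with zero diagonal and $\|S\|\le\Lambda$, where $\Lambda\ge1$, and $\varepsilon\in(0,1]$, then there is $J_0\subset[N]$ with $|J_0|\ge c_2\varepsilon^2N/\Lambda^2$ and $\|S_{J_0J_0}\|\le\varepsilon$.
\end{lemma}

A random subset makes the supremum in Grothendieck's inequality small; the inequality and duality then bound $\pm S$ by diagonal matrices of small trace, and we discard the rows where the diagonals are large.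

\begin{proof}
Put $\delta=(\varepsilon/(576K_G\Lambda))^2\le1$; we find $J_0$ with $|J_0|\ge\delta N/8$. If $\delta N<8$, a singleton works. Let $\delta N\ge8$, let $\chi_1,\dots,\chi_N$ be independent Bernoulli variables with mean $\delta$, $J=\{i:\chi_i=1\}$, and $V=\sup_{|x_i|,|y_j|\le1}|\sum_{i,j}\chi_i\chi_jS_{ij}x_iy_j|$.

\emph{Claim: $\mathbb EV\le24\delta^{3/2}N\Lambda$.} Let $I\subset[N]$ be a uniformly random subset independent of $\chi$. For $i\ne j$ the event $\{i\in I,j\notin I\}$ has probability $\frac14$, and $S_{ii}=0$, so the sum defining $V$ equals $4\,\mathbb E_I\sum_{i\in I,j\notin I}\chi_i\chi_jS_{ij}x_iy_j$. Optimizing over $y$, we get $V\le4\,\mathbb E_I\sup_x\sum_{j\notin I}\chi_j|a_j(x)|$ with $I_1=I\cap J$ and $a_j(x)=\sum_{i\in I_1}S_{ij}x_i$. Since $\operatorname{Im}a_j(x)=\operatorname{Re}a_j(-ix)$, the supremum is at most $2\sup_x\sum_{j\notin I}\chi_jb_j(x)$ with $b_j=|\operatorname{Re}a_j|$. Fix $I$ and $(\chi_i)_{i\in I}$, and split $\chi_j=\delta+(\chi_j-\delta)$. For the first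 part, $\delta\sum_{j\notin I}b_j(x)\le\delta\sqrt N\,\Lambda\sqrt{|I_1|}$. For the second, let $\chi'$ be an independent copy of $\chi$ and $r_j$ independent random signs. By Jensen's inequality and the symmetry of $\chi_j-\chi_j'$,
\[
\mathbb E\sup_x\sum_{j\notin I}(\chi_j-\delta)b_j(x)\le\mathbb E\sup_x\sum_{j\notin I}r_j(\chi_j-\chi'_j)b_j(x)\le2\,\mathbb E\sup_x\sum_{j\notin I}r_j\chi_jb_j(x).
\]
The absolute values can be removed one coordinate at a time: for a bounded set of vectors $t$ and a bounded function $\phi$,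
\[
\mathbb E_{r_j}\sup_t[\phi(t)+r_j|t_j|]=\tfrac12\sup_{t,t'}[\phi(t)+\phi(t')+|t_j|-|t'_j|]\le\tfrac12\sup_{t,t'}[\phi(t)+\phi(t')+|t_j-t'_j|],
\]
and by the symmetry in $t,t'$ the right side equals $\frac12\sup_{t,t'}[\phi(t)+\phi(t')+t_j-t_j']=\mathbb E_{r_j}\sup_t[\phi(t)+r_jt_j]$. With $t_j=\chi_j\operatorname{Re}a_j(x)$ the second part is therefore at most
\[
2\,\mathbb E\sup_x\operatorname{Re}\sum_{i\in I_1}x_i\sum_{j\notin I}r_j\chi_jS_{ij}=2\sum_{i\in I_1}\mathbb E\Big|\sum_{j\notin I}r_j\chi_jS_{ij}\Big|\le2\sum_{i\in I_1}\Big(\delta\sum_j|S_{ij}|^2\Big)^{1/2}\le2|I_1|\sqrt\delta\,\Lambda .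
\]
Since $\mathbb E|I_1|\le\delta N$, the two parts add up to at most $3\delta^{3/2}N\Lambda$ in expectation, and $4\cdot2\cdot3=24$.

By Markov's inequality $\mathbb P(V\ge72\delta^{3/2}N\Lambda)\le\frac13$, and by Chebyshev's $\mathbb P(|J|<\delta N/2)\le4/(\delta N)\le\frac12$. So there is $J$ with $m=|J|\ge\delta N/2$ and $V\le72\delta^{3/2}N\Lambda\le144\sqrt\delta\,\Lambda m$. A matrix $Z\succeq0$ with unit diagonal is a Gram matrix of unit vectors, so $\langle\pm S_{JJ},Z\rangle\le K_GV$. By \eqref{eq:duality} there are $d^\pm\in\mathbb R^J$ with $\pm S_{JJ}\preceq\operatorname{diag}(d^\pm)$ and $\sum_id_i^\pm\le K_GV$, and $d_i^\pm\ge\pm S_{ii}=0$; this is the second use of the zero diagonal. At most $m/4$ indices have $d_i^+>4K_GV/m$, and the same holds for $d^-$. The remaining set $J_0$ has $|J_0|\ge m/2\ge\delta N/4$ and $\|S_{J_0J_0}\|\le4K_GV/m\le576K_G\sqrt\delta\,\Lambda=\varepsilon$.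
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:many}}
We may assume $k\ge1$. Let $\beta=\kappa/(20B)$. For $P\in\mathcal T$ define $\hat H_{ij}=H_{ij}/\sqrt{H_{ii}H_{jj}}$ for $i,j\in\mathcal J$. By Lemma~\ref{lem:H} and $H\preceq\kappa^{-1}\Pi$, $0\preceq\hat H\preceq(5B/\kappa)I$, so $\hat H-I$ has zero diagonal and norm at most $5B/\kappa$. Lemma~\ref{lem:restrict} with $\varepsilon=\beta^2$ and $N=|\mathcal J|\ge\frac34n$ gives $J_0\subset\mathcal J$ with $\|(\hat H-I)_{J_0J_0}\|\le\beta^2$ and $|J_0|\ge n_1:=\lceil c'(\kappa/B)^6n\rceil$, with $c'>0$ absolute. We will have $k\le n_1$ and $k\le n/100$. For $|J|=k$ let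
\[
\mathcal T^J=\{P\in\mathcal T:\ J\subset\mathcal J,\ \|(\hat H-I)_{JJ}\|\le\beta^2\}.
\]
A point of $\mathcal T$ lies in $\mathcal T^J$ for every $k$-subset $J$ of $J_0$, so $\sum_{|J|=k}\mathbb P(\mathcal T^J)\ge\binom{n_1}k\mathbb P(\mathcal T)\ge(n_1/k)^k\,\mathbb P(\mathcal T)$.

\emph{The push.} For $P\in\mathcal T^J$ and $\beta_j\in[\beta,2\beta]$, $j\in J$, put
\[
\Delta_j=\frac{1+\beta_j}{H_{jj}}\le6B,\qquad L'=L-\sum_{j\in J}\Delta_jf_jf_j^{\top},\qquad M'=L'+2\kappa\Pi,
\]
and let $\mathcal G^J$ be the set of points so obtained. Each row is pushed past its own boundary by a relative amount of order $\beta$. Let $N_0=\sum_{j\in J}H_{jj}^{-1}f_jf_j^{\top}\preceq5B\,\Pi$. The unit vectors $w_j=H^{1/2}f_j/\sqrt{H_{jj}}$ have Gram matrix $\hat H_{JJ}$, of norm at most $1+\beta^2$, so $H^{1/2}N_0H^{1/2}=\sum_jw_jw_j^{\mathrm H}\preceq(1+\beta^2)\Pi$, that is, $N_0\preceq(1+\beta^2)M$. Hence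
\[
M'\succeq M-(1+2\beta)N_0\succeq\big[(1+\beta^2)^{-1}-(1+2\beta)\big]N_0\succeq-(2\beta+\beta^2)\,5B\,\Pi\succeq-\kappa\Pi,
\]
since $(2\beta+\beta^2)5B\le15\beta B\le\kappa$. This is \eqref{eq:3kappa}. The vectors $\Delta$ fill a box with sides $\beta/H_{jj}\ge\beta\kappa$, so Proposition~\ref{prop:push} gives $\mathbb P(\mathcal G^J)\ge p^k\,\mathbb P(\mathcal T^J)$ with $p=q\beta\kappa/(5B)$.

\emph{The overlap.} A single negative vector no longer identifies $J$; we use the whole negative eigenspace. For a point of $\mathcal G^J$ let $P_-$ be the orthogonal projection onto the span of the eigenvectors of $M'$ with negative eigenvalues. It depends only on the point, its range lies in $\mathbf 1^\perp$, and $\operatorname{Tr}P_-\le k$: a negative subspace of dimension greater than $k$ would contain $\phi\ne0$ with $f_j^{\top}\phi=0$ for all $j\in J$, and then $\phi^{\mathrm H}M\phi=\phi^{\mathrm H}M'\phi<0$. We claim that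
\begin{equation}\label{eq:leverage}
|P_-f_j|^2\ge\frac\kappa{80B}\qquad(j\in J).
\end{equation}
Let $\psi=Hf_j/H_{jj}$ be as in Lemma~\ref{lem:H}, at the starting point. Then $\psi^{\mathrm H}M\psi=1/H_{jj}$ and $\psi_j=1$, so $\psi^{\mathrm H}M'\psi\le1/H_{jj}-\Delta_j\le-\beta/H_{jj}$. Discarding the nonnegative part of $M'$, $\langle P_-\psi,M'P_-\psi\rangle\le-\beta/H_{jj}$, and therefore
\[
H_{jj}|M'P_-\psi|\ge\frac\beta{|\psi|}\ge\beta\sqrt{\kappa H_{jj}}\ge\beta\sqrt{\frac\kappa{5B}} .
\]
To pass from $\psi$ to $f_j$, write $f_j=H_{jj}M\psi=H_{jj}M'\psi+\sum_{i\in J}\Delta_iH_{ij}f_i$, apply $P_-$, which commutes with $M'$, and use $\Delta_jH_{jj}=1+\beta_j$: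
\[
-\beta_jP_-f_j=H_{jj}M'P_-\psi+P_-\sum_{i\in J,\,i\ne j}\Delta_iH_{ij}f_i .
\]
Here $\Delta_i|H_{ij}|=(1+\beta_i)\sqrt{H_{jj}/H_{ii}}\,|\hat H_{ij}|\le2\sqrt{5B/\kappa}\,|\hat H_{ij}|$, and $(\hat H_{ij})_{i\in J,\,i\ne j}$ is a column of $(\hat H-I)_{JJ}$, of norm at most $\beta^2$. By \eqref{eq:f} the last term has norm at most $2\beta^2\sqrt{5B/\kappa}=\frac12\beta\sqrt{\kappa/5B}$; this is why the interaction had to be of order $\beta^2$ and not $\beta$. So $2\beta|P_-f_j|\ge\frac12\beta\sqrt{\kappa/5B}$, which is \eqref{eq:leverage}.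

Since $\sum_i|P_-f_i|^2=\operatorname{Tr}(P_-\Pi P_-)\le k$, at most $80Bk/\kappa$ indices satisfy the inequality in \eqref{eq:leverage}, and they are determined by the point. As $\binom mk\le(em/k)^k$, a point lies in at most $(80eB/\kappa)^k$ of the sets $\mathcal G^J$.

\emph{Conclusion.} We have $(n_1/k)^kp^k\,\mathbb P(\mathcal T)\le\sum_J\mathbb P(\mathcal G^J)\le(80eB/\kappa)^k$, so $\mathbb P(\mathcal T)\le e^{-k}$ provided $k\le\kappa n_1p/(80e^2B)$. Since $\kappa/B$, $g/B$ and $\beta$ are constant multiples of $Q^{-8}$, this bound is at least $c''Q^{-80}e^{-204Q^2}n$. Because $Q\ge8$, we can choose an absolute $C_3$ such that $e^{-C_3Q^2}$ is at most each of $c''Q^{-80}e^{-204Q^2}$, $c'(\kappa/B)^6$ and $1/100$. \qed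

\section{The gap and the discrepancy: proof of Theorem~\ref{thm:gap}}\label{sec:gap}

Lemma~\ref{lem:cert}(c) says that a vanishing gap forces the dual vector $d$ to vanish. The next lemma is the stable version: a small gap forces $d$ to be small on most rows, and raising the remaining rows by a fixed amount makes $L$ almost positive semidefinite. For $b\in(0,1)$ put
\[
K=\sqrt{2/b},\qquad \varepsilon=\frac\kappa{2(K+1)B},\qquad \eta=\frac{b\,\varepsilon^2}4,\qquad t=\frac{3B^2}\kappa .
\]

\begin{lemma}\label{lem:repair}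
Let $P\in\Omega\cap\mathcal E$ with $\operatorname{gap}\le\eta Bn$. Then there is $\mathcal B\subset[n]$ with $|\mathcal B|\le bn$ and $L+t\sum_{j\in\mathcal B}f_jf_j^{\top}\succeq-\kappa\Pi$.
\end{lemma}

\begin{proof}
Let $d$ be as in Lemma~\ref{lem:cert}(c) and $S=L+\operatorname{diag}(d)\succeq0$, so $S\mathbf 1=d$ and $\lambda_j+d_j=S_{jj}\ge0$. As $\|A\|\le B$, $S\preceq N:=\operatorname{diag}(\lambda_j+d_j+B)$, and $N$ is positive definite. The matrix $U=N^{-1/2}SN^{-1/2}$ satisfies $0\preceq U\preceq I$, so $U^2\preceq U$, that is, $SN^{-1}S\preceq S$. Therefore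
\[
\sum_j\frac{d_j^2}{\lambda_j+d_j+B}=\mathbf 1^{\top}SN^{-1}S\mathbf 1\le\mathbf 1^{\top}S\mathbf 1=\operatorname{gap}\le\eta Bn .
\]
The function $x\mapsto x^2/(x+m)$ increases on $x>0$ for $m>0$. So if $d_j>\varepsilon(\lambda_j+B)$, the $j$-th term is at least $\varepsilon^2(\lambda_j+B)/(1+\varepsilon)\ge\varepsilon^2B/2$, and there are at most $2\eta n/\varepsilon^2=bn/2$ such $j$. By \eqref{eq:lambda} at most $n/K^2=bn/2$ indices have $\lambda_j>KB$. Let $\mathcal B$ be the union of the two sets. For $j\notin\mathcal B$, $d_j\le\varepsilon(K+1)B=\kappa/2$.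

Let $\psi\perp\mathbf 1$ and write $\psi=\psi_{\mathcal B}+\psi_c$ for its restrictions to $\mathcal B$ and to the complement. Then $\psi_c^{\mathrm H}L\psi_c\ge-\sum_{j\notin\mathcal B}d_j|\psi_j|^2\ge-\frac\kappa2|\psi_c|^2$; the cross term involves only $A$; and $\psi_{\mathcal B}^{\mathrm H}L\psi_{\mathcal B}\ge-B|\psi_{\mathcal B}|^2$ because $\lambda\ge0$. With $2Bxy\le\frac\kappa2y^2+\frac{2B^2}\kappa x^2$ and $B\le B^2/\kappa$,
\[
\psi^{\mathrm H}L\psi\ge-\tfrac\kappa2|\psi_c|^2-2B|\psi_{\mathcal B}||\psi_c|-B|\psi_{\mathcal B}|^2\ge-\kappa|\psi_c|^2-t|\psi_{\mathcal B}|^2 ,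
\]
and $\sum_{j\in\mathcal B}|f_j^{\top}\psi|^2=|\psi_{\mathcal B}|^2$.
\end{proof}

\begin{lemma}\label{lem:gapprob}
For every $b\in(0,1)$,
$\ \mathbb P\big(\mathcal E\cap\{\operatorname{gap}\le\eta Bn\}\big)\le e^{62Q^2(B/\kappa)^2\sqrt b\,n}\big(\mathbb P(\mathcal T)+e^{-n}\big)$.
\end{lemma}

\begin{proof}
For $|\mathcal B|\le bn$ let $E=t\sum_{j\in\mathcal B}f_jf_j^{\top}$ and $\mathcal S_{\mathcal B}=\{P\in\Omega\cap\mathcal E:L+E\succeq-\kappa\Pi\}$. By Lemma~\ref{lem:repair} these sets cover the event in question. Consider the translation $P\mapsto P^+=P-(-E)$, with $L(P^+)=L(P)+E$. Raising rows needs no rigidity: since $E\succeq0$ is real, $P^+\in\Omega$ and $\det'\operatorname{Re}L$ does not decrease. So $\mathcal S_{\mathcal B}$ is mapped into $\hat{\mathcal T}=\{P\in\Omega:L\succeq-\kappa\Pi\}$, and $\mathbb P(\hat{\mathcal T})\le\mathbb P(\mathcal T)+\mathbb P(\mathcal U^c)\le\mathbb P(\mathcal T)+e^{-n}$.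

Now $R_{kl}$ changes by $-E_{kl}$, so the exponent in $\omega$ decreases by $\sigma^{-2}\sum_{k<l}[-2E_{kl}(R_{kl}-\mu_{kl})+E_{kl}^2]$. Apply \eqref{eq:three} with $\Delta_j=t$ on $\mathcal B$ and $s\le tbn$, and use $\lambda\ge0$ and $\sum_{k\in\mathcal B}\lambda_k\le\sqrt{bn}\cdot B\sqrt n$. The decrease is at most
\[
\sigma^{-2}\Big[\frac{2t}n\sum_{k\in\mathcal B}\lambda_k+3tbn+4t^2b+t^2b^2\Big]\le\sigma^{-2}\big[2tB\sqrt b+3tbn+5t^2b\big].
\]
By $t=3B^2/\kappa$ and \eqref{eq:scales}, the three terms equal $6(B/\kappa)\sqrt b$, $9(n/\kappa)b$ and $45(B/\kappa)^2b$ times $Q^2n$, so the total is at most $60Q^2(B/\kappa)^2\sqrt b\,n$. Since the translation preserves $dP$, $\mathbb P(\mathcal S_{\mathcal B})\le e^{60Q^2(B/\kappa)^2\sqrt b\,n}\,\mathbb P(\hat{\mathcal T})$. The number of sets $\mathcal B$ is at most $\sum_mb^{m-bn}\binom nm=b^{-bn}(1+b)^n\le(e/b)^{bn}\le e^{2\sqrt b\,n}$, the last step because $\sqrt b\,\log(e/b)\le1+2/e$.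
\end{proof}

\begin{lemma}\label{lem:disc}
On $\mathcal E$, $D_n\ge(\operatorname{gap}/Bn)^2$.
\end{lemma}

\begin{proof}
Let $\hat Z$ be any SDP maximizer, $z$ any MLE with certificate matrix $L$, $Z=D_z^{\mathrm H}\hat ZD_z\in\mathcal Z$, and $\epsilon=1-\mathbf 1^{\top}Z\mathbf 1/n^2$. Since $\lambda\ge0$ and $\|A\|\le B$, $L\succeq-BI$. By Lemma~\ref{lem:cert}(a) and $L=\Pi L\Pi$,
\[
\operatorname{gap}=-\langle L,\Pi Z\Pi\rangle\le B\operatorname{Tr}(\Pi Z\Pi)=Bn\epsilon .
\]
On the other hand, by the Cauchy--Schwarz inequality and $\|\mathbf 1\mathbf 1^{\top}\|_{\mathrm F}=n$,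
\[
\|\hat Z-zz^{\mathrm H}\|_{\mathrm F}=\|Z-\mathbf 1\mathbf 1^{\top}\|_{\mathrm F}\ge\tfrac1n\langle\mathbf 1\mathbf 1^{\top}-Z,\mathbf 1\mathbf 1^{\top}\rangle=n\epsilon.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Let $C_3$ and $k$ be as in Proposition~\ref{prop:many}, and take $C_1\ge1$ with $C_1^2\ge16C_3$. If $\sigma\ge C_1\sqrt{n/\log n}$, then $a^2\le(\log n)/C_1^2$, so by \eqref{eq:scales} $C_3Q^2\le128C_3+\frac18\log n\le\frac14\log n$ for large $n$. Hence $k\ge\lfloor n^{3/4}\rfloor\ge\frac12n^{3/4}$; this is the only place where the lower bound on $\sigma$ enters beyond $a^2\le\log n$, and it says that many rows can be pushed. Also $k\ge\frac12e^{-C_3Q^2}n$ since $k\ge1$.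

Choose $b=e^{-C_4Q^2}$ with $C_4$ absolute and so large that $62Q^2(B/\kappa)^2e^{-C_4Q^2/2}\le\frac14e^{-C_3Q^2}$; this is possible because $B/\kappa$ is a constant multiple of $Q^8$ and $Q\ge8$. Then the exponent in Lemma~\ref{lem:gapprob} is at most $k/2$, and by Lemma~\ref{lem:norm}, Proposition~\ref{prop:many} and $k\le n$,
\[
\mathbb P\big(\mathcal E^c\cup\{\operatorname{gap}\le\eta Bn\}\big)\le2e^{-3n}+e^{k/2}\big(e^{-k}+e^{-n}\big)\le2e^{-3n}+e^{-n^{3/4}/4}+e^{-n/2}\le e^{-\sqrt n}
\]
for $n\ge n_0$. Since $K+1\le2K$, we have $\varepsilon^2\ge b(\kappa/B)^2/32$ and $\eta\ge b^2(\kappa/B)^2/128\ge e^{-C_5Q^2}$ with $C_5$ absolute. On the complementary event, $\operatorname{gap}>\eta Bn\ge n^2e^{-C_5Q^2}$, and $D_n\ge\eta^2\ge e^{-2C_5Q^2}$ by Lemma~\ref{lem:disc}. Finally $Q^2\le128(1+n/\sigma^2)$ by \eqref{eq:scales}, so the theorem holds with $C_2=256C_5$.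
\end{proof}

\begin{thebibliography}{9}

\bibitem{Zhang}
Anderson Ye Zhang,
\emph{Tightness of SDP and Burer-Monteiro Factorization for Phase Synchronization in High-Noise Regime},
arXiv:2510.01522 (2025).

\end{thebibliography}
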